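# Zero Gromov–Hausdorff distance as an orbit equivalence relation

## 1. A tree of metric spaces labelled by lattice terms

The lecture turns on one countable object. It is a family of countable metric spaces $Q_v$, indexed by the finite words $v$ in two letters $\uparrow,\downarrow$ and linked by $1$-Lipschitz maps $Q_{v\uparrow}\to Q_v$ and $Q_{v\downarrow}\to Q_v$. Every point of $Q_v$ carries a label: a finite formula built from variables with $\min$, $\max$ and rational shifts. No particular metric space enters its construction. Later we shall plug a given Polish metric space into the labels. This turns the space into a family of real functions on the tree, and the symmetries of the tree form a Polish group whose orbits decide whether two Polish metric spaces are at Gromov–Hausdorff distance $0$. We build the tree first and pose the question in Section 2.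

### 1.1 Lattice terms

Write $\omega=\{0,1,2,\dots\}$. For $k\in\omega^n$ and $p\in\omega$ let $kp\in\omega^{n+1}$ be the extension of $k$ by $p$; $\omega^0$ has the single element $\emptyset$.

**Definition (terms).** $\mathcal T_n$ is the countable set of terms built from variables $x_k$ ($k\in\omega^n$) by $\wedge$, $\vee$ and $e\mapsto e+q$ ($q\in\mathbb Q$). For $\varphi:\omega^n\to\mathbb R$, $e(\varphi)\in\mathbb R$ is the value of $e$ with $x_k=\varphi(k)$, $\wedge=\min$, $\vee=\max$.

For example, $e=(x_0-3)\vee\bigl(x_5\wedge(x_0+3)\bigr)\in\mathcal T_1$ has the value "$\varphi(5)$, clamped to the interval $[\varphi(0)-3,\varphi(0)+3]$". This shape will return.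

By induction on terms, $e$ is monotone in $\varphi$, and
$$|e(\varphi)-e(\psi)|\le\max\{|\varphi(k)-\psi(k)|: x_k\text{ occurs in }e\}.\qquad (1)$$
Since $\min$ and $\max$ distribute over each other and shifts distribute over both, each $e$ equals, as a function of $\varphi$, a finite max of finite mins of expressions $x_k+q$, and also a finite min of finite maxes of such expressions.

For bounded $g:\omega^{n+1}\to\mathbb R$ put $g^\uparrow(k)=\sup_p g(kp)$ and $g^\downarrow(k)=\inf_p g(kp)$; these are bounded functions on $\omega^n$. For $e\in\mathcal T_n$ and a finite nonempty $Y\subset\omega$ let $e^{\uparrow Y}\in\mathcal T_{n+1}$ (resp. $e^{\downarrow Y}$) be obtained from $e$ by substituting $\bigvee_{p\in Y}x_{kp}$ (resp. $\bigwedge_{p\in Y}x_{kp}$) for each $x_k$. Then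
$$e^{\uparrow Y}(g)=e\bigl(k\mapsto\max_{p\in Y}g(kp)\bigr)\le e(g^\uparrow),\qquad e^{\downarrow Y}(g)=e\bigl(k\mapsto\min_{p\in Y}g(kp)\bigr)\ge e(g^\downarrow)\qquad (2)$$
by monotonicity. So $e^{\uparrow Y}$ is a finite approximation from below to $e(g^\uparrow)$. As functions of $g$, $e^{\uparrow Y}$ and $e^{\downarrow Y}$ depend only on the function defined by $e$, so we may compute them from any normal form of $e$.

### 1.2 The properties of the tree

**Proposition 1.** For each word $v\in\{\uparrow,\downarrow\}^{<\omega}$ there are a countable set $Q_v$ with a rational-valued metric $D$; for $v=v'\nu$ with $\nu\in\{\uparrow,\downarrow\}$ a map $\pi:Q_v\to Q_{v'}$ with $D(\pi b,\pi b')\le D(b,b')$; and labels $e_b\in\mathcal T_{|v|}$ ($b\in Q_v$), such that the following hold.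

* (Q1) $|e_b(\varphi)-e_{b'}(\varphi)|\le D(b,b')$ for all $b,b'\in Q_v$ and **all** $\varphi:\omega^{|v|}\to\mathbb R$.
* (Q2) For all bounded $g$: if $b\in Q_{v'\uparrow}$, then $e_b(g)\le e_{\pi b}(g^\uparrow)$; if $b\in Q_{v'\downarrow}$, then $e_b(g)\ge e_{\pi b}(g^\downarrow)$.
* (Q3) $Q_\emptyset=\{o\}$ with $e_o=x_\emptyset$, and every $Q_v$ is nonempty.
* (Q4) (Richness) Let $v=v'\nu$, $c\in Q_{v'}$, $\emptyset\ne F\subset Q_v$ finite, $\delta:F\to\mathbb Q_{>0}$ with
$$|\delta(b)-\delta(b')|\le D(b,b')\le\delta(b)+\delta(b')\ \ (b\ne b'\text{ in }F),\qquad \delta(b)\ge D(c,\pi b)\ \ (b\in F),\qquad (3)$$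
let $u\in\mathcal T_{|v|}$ and let $Y\subset\omega$ be finite nonempty. Then there is $b^\ast\in Q_v$ with $\pi b^\ast=c$, $D(b^\ast,b)=\delta(b)$ for $b\in F$ (so $b^\ast\notin F$), and
$$e_{b^\ast}=\Lambda\vee(t\wedge V),\quad \Lambda=\bigvee_{b\in F}(e_b-\delta(b)),\quad V=\bigwedge_{b\in F}(e_b+\delta(b)),\quad t=\begin{cases}u\wedge e_c^{\uparrow Y}&\nu=\,\uparrow\\ u\vee e_c^{\downarrow Y}&\nu=\,\downarrow.\end{cases}\qquad (4)$$

In words: (Q1) says that $D$ dominates the difference of labels under every evaluation. (Q2) says that passing up an $\uparrow$-edge a label may not exceed the label below, read with suprema; for $\downarrow$ dually. (Q4) says that any distances allowed by the triangle inequality and by $\pi$ are realized, with a label that follows a requested term $u$ as far as (Q1) and (Q2) permit: $t$ cuts $u$ down to respect (Q2), and the clamp between $\Lambda$ and $V$ makes it respect (Q1).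

**Example.** Let $v=\,\uparrow$, $c=o$, and let $F=\{b\}$ with $e_b=x_0$, $\delta(b)=3$; let $u=x_5+1$, $Y=\{5\}$. Then $e_o^{\uparrow Y}=x_5$, so $t=(x_5+1)\wedge x_5=x_5$ as a function, and $e_{b^\ast}=(x_0-3)\vee(x_5\wedge(x_0+3))$, the clamped value from above. It differs from $x_0$ by at most $3$ and is at most $\sup_pg(p)$, as (Q1) and (Q2) demand. The requested $x_5+1$ itself would violate (Q2).

**Proof.** Start with one point $o_v$ in each $Q_v$, with $o_\emptyset=o$, $\pi o_{v'\nu}=o_{v'}$ and $e_{o_v}=x_{(0,\dots,0)}$. Then (Q1)–(Q3) hold; for (Q2), $g(0,\dots,0,0)$ lies between $g^\downarrow(0,\dots,0)$ and $g^\uparrow(0,\dots,0)$. At each stage only countably many points are present, so only countably many requests $(v,c,F,\delta,u,Y)$ as in (Q4) are available; whether (3) holds does not change later, since distances between present points never change. By standard bookkeeping we handle every request that ever becomes available at some later stage. To handle it, add one point $b^\ast$ to $Q_v$ with $\pi b^\ast=c$,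 with $e_{b^\ast}$ as in (4) (a term in $\mathcal T_{|v|}$, since $\delta$ is rational), and with
$$D(b^\ast,b')=f(b'):=\min_{b\in F}\bigl(\delta(b)+D(b,b')\bigr)$$
for the points $b'\in Q_v$ present so far. The set $Q_\emptyset$ never changes, since $v=v'\nu\ne\emptyset$ in every request. We check that everything persists.

**The metric.** *We need $D$ to remain a rational metric with $D(b^\ast,b)=\delta(b)$ on $F$.* The function $f$ is rational, positive and $1$-Lipschitz. For $b,b_1\in F$ we have $\delta(b)+\delta(b_1)\ge D(b,b_1)$ (trivially if $b=b_1$), so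
$$\delta(b)+D(b,b')+\delta(b_1)+D(b_1,b'')\ge D(b,b_1)+D(b,b')+D(b_1,b'')\ge D(b',b''),$$
that is, $f(b')+f(b'')\ge D(b',b'')$. These are the two triangle inequalities involving $b^\ast$. Finally $f=\delta$ on $F$, because $f\le\delta$ there and $\delta(b_1)+D(b_1,b)\ge\delta(b)$ by (3).

**The map $\pi$.** *It must stay $1$-Lipschitz.* For all $b\in F$, $D(c,\pi b')\le D(c,\pi b)+D(\pi b,\pi b')\le\delta(b)+D(b,b')$. Take the minimum over $b$.

**Property (Q1).** *The clamp does this.* For $b,b'\in F$, $e_b-e_{b'}\le D(b,b')\le\delta(b)+\delta(b')$, so $e_b-\delta(b)\le e_{b'}+\delta(b')$. Hence $\Lambda\le V$ for all $\varphi$, and therefore $\Lambda\le e_{b^\ast}\le V$, which says $|e_{b^\ast}-e_b|\le\delta(b)$ on $F$. For any other $b'$ and each $b\in F$, $|e_{b^\ast}-e_{b'}|\le\delta(b)+D(b,b')$; take the minimum over $b$.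

**Property (Q2), $\nu=\,\uparrow$.** *Neither $\Lambda$ nor $t$ may exceed $e_c(g^\uparrow)$.* For $b\in F$, by (Q2) for $b$, by (Q1) for $\pi b,c$, and by (3),
$$e_b(g)-\delta(b)\le e_{\pi b}(g^\uparrow)-\delta(b)\le e_c(g^\uparrow)+D(c,\pi b)-\delta(b)\le e_c(g^\uparrow).$$
So $\Lambda(g)\le e_c(g^\uparrow)$. Also $t(g)\le e_c^{\uparrow Y}(g)\le e_c(g^\uparrow)$ by (2). Hence $e_{b^\ast}(g)\le\max(\Lambda(g),t(g))\le e_c(g^\uparrow)$.

**Property (Q2), $\nu=\,\downarrow$.** *Dually.* Since $\Lambda\le V$, we have $\Lambda\vee(t\wedge V)=(\Lambda\vee t)\wedge V$. Now $t(g)\ge e_c^{\downarrow Y}(g)\ge e_c(g^\downarrow)$, and for $b\in F$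
$$e_b(g)+\delta(b)\ge e_{\pi b}(g^\downarrow)+\delta(b)\ge e_c(g^\downarrow)-D(c,\pi b)+\delta(b)\ge e_c(g^\downarrow).$$
Hence $e_{b^\ast}(g)\ge e_c(g^\downarrow)$. $\square$

### 1.3 The symmetry group and its spaces of functions

Let $U_v$ be the completion of $Q_v$. The maps $\pi$ extend to $1$-Lipschitz maps $U_{v'\nu}\to U_{v'}$; note $U_\emptyset=\{o\}$.

Recall that the isometry group of a complete separable metric space is a Polish group under pointwise convergence. Let $\mathbf H$ be the group of all $h=(h_v)_v\in\prod_v\mathrm{Iso}(U_v)$ with $\pi h_v=h_{v'}\pi$ for all $v=v'\nu$. The condition passes to products, inverses and pointwise limits, so $\mathbf H$ is a closed subgroup of a countable product of Polish groups, hence Polish. We write $hx$ for $h_vx$.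

Let $\mathrm{Lip}_1(U_v)$ be the set of $1$-Lipschitz functions $U_v\to\mathbb R$ with pointwise convergence. For such functions, pointwise convergence on $Q_v$ implies pointwise convergence on $U_v$, and every $1$-Lipschitz function on $Q_v$ extends. So restriction to $Q_v$ is a homeomorphism onto a closed subset of $\mathbb R^{Q_v}$, and $\mathrm{Lip}_1(U_v)$ is Polish. The group acts by $(h\lambda)(x)=\lambda(h^{-1}x)$, and the action is continuous because
$$|\lambda(h^{-1}x)-\lambda_0(h_0^{-1}x)|\le D(h^{-1}x,h_0^{-1}x)+|\lambda(h_0^{-1}x)-\lambda_0(h_0^{-1}x)|.$$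

## 2. The Gromov–Hausdorff relation and its reduction to structures

### 2.1 What the tree is for

A Polish space is a separable completely metrizable space; a standard Borel space is (up to Borel isomorphism) a Polish space with its Borel sets. Let $\mathbb U$ be the Urysohn universal metric space, the unique (up to isometry) separable complete metric space that is universal for separable metric spaces and ultrahomogeneous. Let $F(\mathbb U)$ be the set of its closed subsets with the Effros Borel structure, generated by the sets $\{M:M\cap O\neq\emptyset\}$, $O$ open. This is a standard Borel space, and every Polish metric space is isometric to an element of it. So the nonempty elements of $F(\mathbb U)$ code all nonempty Polish metric spaces.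

For nonempty metric spaces $M,N$,
$$\varrho_{GH}(M,N)=\inf\varrho_H^Z(\iota(M),\jmath(N))\in[0,\infty],$$
the infimum over all metric spaces $Z$ and isometric embeddings $\iota:M\to Z$, $\jmath:N\to Z$, where $\varrho_H^Z$ is the Hausdorff distance in $Z$. For $M,N\in F(\mathbb U)\setminus\{\emptyset\}$ put $M\,E_{GH}\,N$ iff $\varrho_{GH}(M,N)=0$.

An equivalence relation $E$ on $X$ is Borel reducible to $F$ on $Y$ ($X,Y$ standard Borel) if there is a Borel $f:X\to Y$ with $x\,E\,x'\Leftrightarrow f(x)\,F\,f(x')$. An orbit equivalence relation is one of the form $\exists g\in G:\ g\cdot x=y$ for a Borel action of a Polish group $G$ on a Polish space. Three facts are known: any orbit equivalence relation is Borel reducible to $E_{GH}$; the classes of $E_{GH}$ are Borel; and the relation $x\,E_1\,y\Leftrightarrow\exists n\,\forall m\ge n\ x(m)=y(m)$ on $(2^{\mathbb N})^{\mathbb N}$ is not Borel reducible to $E_{GH}$. The question, whose source is Ondřej Kurka, "Orbit pseudometrics and a universality property of the Gromov-Hausdorff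 distance", arXiv:2204.08375 (2022), is: is $E_{GH}$ itself Borel reducible to an orbit equivalence relation? The answer is yes, and the acting group will be $\mathbf H$.

**Two-point spaces.** Let $M=\{x,x'\}$, $N=\{y,y'\}$ with distances $a,b>0$. A subset $C$ of $M\times N$ with both projections onto is either a bijection, which changes distances by at most $|a-b|$, or contains at least three of the four pairs; then it pairs one point of $M$ with both points of $N$ and vice versa, and so changes some distance by $b$ and some by $a$. The best change is $|a-b|$. By the formula $\rho=2\varrho_{GH}$ proved below, $\varrho_{GH}(M,N)=|a-b|/2$.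

**Distance $0$ without isometry.** For a countable $S\subset(1,2)$ let $M_S$ be the set $\{a_s,b_s:s\in S\}$ with $d(a_s,b_s)=s$ and all other distances between distinct points equal to $2$. All nonzero distances lie in $[1,2]$, so this is a metric, and it is complete. Let $S=\mathbb Q\cap(1,2)$ and $S'=(\sqrt2+\mathbb Q)\cap(1,2)$. Given $\varepsilon>0$, each $s\in S$ has infinitely many $s'\in S'$ within $\varepsilon$ and vice versa, so a back-and-forth produces a bijection $\beta:S\to S'$ with $|\beta(s)-s|<\varepsilon$ for all $s$. Sending $a_s\mapsto a_{\beta(s)}$, $b_s\mapsto b_{\beta(s)}$ changes distances by less than $\varepsilon$; hence $\varrho_{GH}(M_S,M_{S'})=0$. But the spaces are not isometric: their sets of nonzero distances, $S\cup\{2\}$ and $S'\cup\{2\}$, differ. So isometry is strictly finer than $E_{GH}$.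

### 2.2 Structures and correspondences

Fix a countable set $I$ and arities $a_m\ge1$ ($m\in I$).

**Definition (structures, $\rho$).** A *structure* is a family $A=(A_m)_{m\in I}$ of functions $A_m:\omega^{a_m}\to\mathbb R$. Let $\mathrm{Mod}=\prod_m\mathbb R^{\omega^{a_m}}$, a Polish space. A *correspondence* is a set $C\subseteq\omega\times\omega$ with both projections onto. For structures $A,B$ put
$$\mathrm{dis}_{A,B}(C)=\sup\{|A_m(k_1,\dots,k_{a_m})-B_m(l_1,\dots,l_{a_m})|:m\in I,\ (k_j,l_j)\in C\},\qquad\rho(A,B)=\inf_C\mathrm{dis}_{A,B}(C)\in[0,\infty].$$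

**The unary case by hand.** Let $I$ have one symbol, of arity $1$, so structures are functions $A:\omega\to\mathbb R$. If $t$ exceeds the Hausdorff distance of the ranges, $\{(k,l):|A(k)-B(l)|<t\}$ is a correspondence of distortion $\le t$; conversely a correspondence of distortion $\le t$ shows that each point of one range is within $t$ of the other range. So $\rho(A,B)$ is the Hausdorff distance of $A(\omega)$ and $B(\omega)$, and $\rho(A,B)=0$ iff the ranges have the same closure, i.e. iff $\inf_k|A(k)-s|=\inf_k|B(k)-s|$ for all $s\in\mathbb Q$. Countably many numbers, each with one $\inf$, suffice. For a binary symbol the choice of one point constrains the choice of the next, so $\sup$ and $\inf$ get nested. The words in $\uparrow,\downarrow$ are there to record such nestings.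

**Theorem A.** There are a Polish group $\mathbf H$, a continuous action of $\mathbf H$ on a Polish space $\mathbb X$ and a continuous map $\Psi:\mathrm{Mod}\to\mathbb X$ such that $\rho(A,B)=0$ iff $\Psi(A),\Psi(B)$ lie in one $\mathbf H$-orbit. Consequently $E_{GH}$ is Borel reducible to an orbit equivalence relation.

**Theorem B.** There are a Polish group $\mathbf G$ acting continuously on a Polish space $\mathbb Y$ of families of real functions, with a $\mathbf G$-invariant extended metric $d_\infty$ (supremum of differences), and a continuous $\Psi':\mathrm{Mod}\to\mathbb Y$ such that $\rho(A,B)=\min_{g\in\mathbf G}d_\infty(g\Psi'(A),\Psi'(B))$ for all $A,B$.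

### 2.3 Spaces as structures

By the Kuratowski–Ryll-Nardzewski theorem there are Borel maps $s_k:F(\mathbb U)\setminus\{\emptyset\}\to\mathbb U$ ($k\in\omega$) with $\{s_k(M)\}_k$ a dense subset of $M$ for every $M$. Use one binary symbol and let $A_M(k,l)=d(s_k(M),s_l(M))$. The map $M\mapsto A_M$ is Borel.

**Proposition 2.** $\rho(A_M,A_N)=2\varrho_{GH}(M,N)$ for all nonempty closed $M,N\subseteq\mathbb U$.

**Proof.** Write $s_i=s_i(M)$, $s'_j=s_j(N)$.

**Step 1: $\rho\le2\varrho_{GH}$.** Let $\varrho_H^Z(\iota M,\jmath N)<t$. Then $C=\{(i,j):d_Z(\iota s_i,\jmath s'_j)<t\}$ is a correspondence: for each $i$ some $y\in N$ has $d_Z(\iota s_i,\jmath y)<t$, and by density some $s'_j$ is close enough to $y$; similarly for each $j$. By the triangle inequality $\mathrm{dis}(C)\le2t$. In particular $\rho<\infty$ if $\varrho_{GH}<\infty$.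

**Step 2: $2\varrho_{GH}\le\rho$.** *From a correspondence we glue the two spaces.* Let $\mathrm{dis}(C)\le w<w'<\infty$. Extend the two metrics to the disjoint union $M\sqcup N$ by
$$d(x,y)=d(y,x)=\inf_{(i,j)\in C}\Bigl(d(x,s_i)+\frac{w'}2+d(s'_j,y)\Bigr)\qquad(x\in M,\ y\in N).$$
These distances are at least $w'/2>0$. The inequalities $d(x,y)\le d(x,x')+d(x',y)$ and $d(x,y)\le d(x,y')+d(y',y)$ follow from the triangle inequality inside $M$, resp. $N$. For $x,x'\in M$, $y\in N$ and $(i,j),(i',j')\in C$ we have $d(s'_j,y)+d(y,s'_{j'})\ge d(s'_j,s'_{j'})\ge d(s_i,s_{i'})-w$, so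
$$d(x,s_i)+\tfrac{w'}2+d(s'_j,y)+d(y,s'_{j'})+\tfrac{w'}2+d(s_{i'},x')\ge d(x,s_i)+\bigl(d(s_i,s_{i'})-w\bigr)+w'+d(s_{i'},x')\ge d(x,x').$$
Hence $d(x,x')\le d(x,y)+d(y,x')$, and $d(y,y')\le d(y,x)+d(x,y')$ follows with the roles of $M,N$ exchanged. So $d$ is a metric. Given $x\in M$ and $\delta>0$, choose $s_i$ with $d(x,s_i)<\delta$ and $(i,j)\in C$; then $d(x,s'_j)\le w'/2+\delta$. Similarly from $N$. So the Hausdorff distance of $M,N$ is at most $w'/2$. Let $w'\to w$ and $w\to\rho$. $\square$

From now on we work with $\rho$ on $\mathrm{Mod}$.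

## 3. Where a back-and-forth on tuples gets stuck

For isometry of two spaces the natural tool is a back-and-forth: match longer and longer tuples exactly. Let us try it for $\rho(A^0,A^1)=0$. For $k,l\in\omega^n$ let $r(k,l)$ be the infimum of $\mathrm{dis}_{A^0,A^1}(C)$ over correspondences $C$ that contain $(k_s,l_s)$ for all $s<n$. We start with $r(\emptyset,\emptyset)=\rho(A^0,A^1)=0$. Given $k,l$ with $r(k,l)=0$ and a new $p$, we want $q$ with $r(kp,lq)=0$. What we have is: for every $a>0$ there is $q$ with $r(kp,lq)<a$. The infimum need not be attained.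

It really fails. Take $M_S,M_{S'}$ of Section 2.1, $A^0=A_{M_S}$, $A^1=A_{M_{S'}}$, and let $k=(k_0,k_1)$ enumerate $a_s,b_s$ for some $s\in S$. For every $l\in\omega^2$ we get $r(k,l)\ge|s-A^1(l_0,l_1)|>0$, since $s$ is not a distance in $M_{S'}$. So an exact matching starting from $(\emptyset,\emptyset)$ breaks down within two steps.

One may try to complete. If $r(k,l^{(s)})\to0$, then by composing correspondences the tuples $l^{(s)}$ form a Cauchy sequence for the analogous pseudometric between tuples of $A^1$, so an exact partner of $k$ exists in the completion of $\omega^n$ under that pseudometric. But this pseudometric depends on the structure, and its definition takes an infimum over all correspondences; it does not exhibit the completed spaces as a Borel function of the structure, which is what a reduction must be.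

The tree of Section 1 resolves this conflict. Tuples are replaced by lattice terms in tuples, and then by limits of labels in $U_v$; that gives enough ideal points for an exact back-and-forth. The metric $D$ is not computed from the structure: it is fixed once and only dominates differences of labels (Q1). The structure enters only through values of labels, and each label involves finitely many entries of the structure, so the resulting map is continuous. Richness (Q4) supplies the step that failed above: over a prescribed $c$, at prescribed distances, we find a point with a prescribed limit of labels, up to exactly the error $w$ we started with and no more (Lemma 5). The price is paid in the other direction: an element of $\mathbf H$ moves ideal points, and from it we must recover a correspondence of genuine points. That is the game of Section 8.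

## 4. Evaluating the labels at a structure

*This section defines the map.* Fix an integer $R\ge1$. Let $P_n$ be the countable set of lattice terms (under $\wedge,\vee$) over the constant $0$ and the atoms $\xi=(m,j_1,\dots,j_{a_m},\pm,q)$ with $m\in I$, positions $j_\bullet<n$ and $q\in\mathbb Q$. For a structure $A$ and $k=(k_0,\dots,k_{n-1})\in\omega^n$ let
$$\xi^A(k)=\max\bigl(-R,\min(R,\pm A_m(k_{j_1},\dots,k_{j_{a_m}})+q)\bigr),$$
and define $\zeta^A:\omega^n\to[-R,R]$ for $\zeta\in P_n$ by reading $\wedge,\vee$ as $\min,\max$. Put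
$$\lambda^A_{v,\zeta}(b)=e_b(\zeta^A)\qquad(b\in Q_v,\ \zeta\in P_{|v|}).$$

For instance, with one binary symbol and $A=A_M$, the atom $\xi=(m,0,1,+,0)\in P_2$ is the truncated distance of the two entries, and if $b\in Q_{\uparrow\uparrow}$ is the point $o_{\uparrow\uparrow}$, then $\lambda^A_{\uparrow\uparrow,\xi}(b)=\xi^A(0,0)=0$.

By (Q1), $\lambda^A_{v,\zeta}$ is $1$-Lipschitz on $Q_v$, so it extends to $\lambda^A_{v,\zeta}\in\mathrm{Lip}_1(U_v)$. Let
$$\Psi_R(A)=(\lambda^A_{v,\zeta})_{v,\zeta}\in\mathbb X_R:=\prod_v\prod_{\zeta\in P_{|v|}}\mathrm{Lip}_1(U_v).$$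
Each $e_b(\zeta^A)$ is a continuous function of finitely many values of $A$, so $\Psi_R$ is continuous. The space $\mathbb X_R$ is Polish and $\mathbf H$ acts on it continuously, coordinatewise.

## 5. Types over a pair of structures

Fix structures $A^0,A^1$ and $R$. We now put both structures on one footing and treat points of $U_v$ as functions.

### 5.1 The pseudometric on tuples

For $k,l\in\omega^n$ and $i,j\in\{0,1\}$ let
$$r((i,k),(j,l))=\inf\{\mathrm{dis}_{A^i,A^j}(C):C\text{ a correspondence},\ (k_s,l_s)\in C\ \ \forall s<n\}\in[0,\infty].$$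
This is an extended pseudometric on $X_n=\{0,1\}\times\omega^n$: the identity correspondence gives $r(x,x)=0$, inverses give symmetry, and compositions, whose distortion is at most the sum, give the triangle inequality. Moreover $r((i,\emptyset),(j,\emptyset))=\rho(A^i,A^j)$. Two properties follow directly.

* (R1) $|A^i_m(k_{j_1},\dots)-A^j_m(l_{j_1},\dots)|\le r((i,k),(j,l))$ for all $m\in I$ and positions $j_\bullet<n$.
* (R2) If $r((i,k),(j,l))<a$, then for every $p$ there is $q$ with $r((i,kp),(j,lq))<a$, and for every $q$ there is such a $p$. (Take $C$ with $\mathrm{dis}(C)<a$ containing all $(k_s,l_s)$, and choose $(p,q)\in C$.)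

**Definition ($K_n$).** $K_n$ is the set of $\varphi:X_n\to[-R,R]$ with $|\varphi(x)-\varphi(y)|\le r(x,y)$ for all $x,y$. Clearly $K_n=-K_n$.

For $g\in K_{n+1}$ let $g^\uparrow(i,k)=\sup_pg(i,kp)$ and $g^\downarrow(i,k)=\inf_pg(i,kp)$. These lie in $K_n$: if $r((i,k),(j,l))<a$, then by (R2) every $g(i,kp)$ is at most some $g(j,lq)+a$, so $g^\uparrow(i,k)\le g^\uparrow(j,l)+a$; similarly for $g^\downarrow$. For $\zeta\in P_n$ the function $\varphi_\zeta(i,k):=\zeta^{A^i}(k)$ lies in $K_n$: for atoms by (R1), because truncation is $1$-Lipschitz, and in general because $\min$ and $\max$ do not increase differences.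

### 5.2 Points of $U_v$ as functions on $K_n$

For $e\in\mathcal T_n$ let $e^i(\varphi)=e(\varphi(i,\cdot))$ for $\varphi\in K_n$; this is a bounded function on $K_n$. Let $\mathcal L^i_n$ be the uniform closure of $\{e^i:e\in\mathcal T_n\}$; it consists of bounded functions. For $x\in U_v$ with $|v|=n$ put $x^i=\lim_{Q_v\ni b\to x}e^i_b$, a uniform limit which exists by (Q1); for $b\in Q_v$ this gives $b^i=e_b^i$. Inequalities between functions on $K_n$ are pointwise. Passing to limits in (Q1)–(Q3) and in the definition of $\lambda$, with $\pi$ continuous, we get the following.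

* (T1) $|x^i-y^i|\le D(x,y)$ for $x,y\in U_v$, and $x^i\in\mathcal L^i_n$.
* (T2) For $|v'|=n$ and $g\in K_{n+1}$: $x^i(g)\le(\pi x)^i(g^\uparrow)$ for $x\in U_{v'\uparrow}$, and $x^i(g)\ge(\pi x)^i(g^\downarrow)$ for $x\in U_{v'\downarrow}$.
* (T3) $o^i(\varphi)=\varphi(i,\emptyset)$.
* (T4) $\lambda^{A^i}_{v,\zeta}(x)=x^i(\varphi_\zeta)$.

### 5.3 From a supremum to a single point

*The next lemma turns an inequality with an infinite supremum, valid on all of $K_n$, into an inequality between two single points. It is what makes finite sets $Y$ suffice.*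

**Lemma 3.** Let $\Sigma\subset X_n\times\mathbb R$ be finite nonempty, $T\subset X_n\times\mathbb R$ nonempty with bounded second coordinates, $0\le\varepsilon<\varepsilon'$. If $\min_{(s,q)\in\Sigma}(\varphi(s)+q)\le\sup_{(t,u)\in T}(\varphi(t)+u)+\varepsilon$ for all $\varphi\in K_n$, then there are $(s,q)\in\Sigma$ and $(t,u)\in T$ with $\varphi(s)+q\le\varphi(t)+u+\varepsilon'$ for all $\varphi\in K_n$.

**Proof.** Let $r'=\min(r,2R)$, a finite pseudometric; $|\varphi(x)-\varphi(y)|\le r'(x,y)$ for $\varphi\in K_n$. If the conclusion fails, then for every pair some $\varphi\in K_n$ has $\varphi(s)-\varphi(t)>u-q+\varepsilon'$, so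
$$r'(s,t)>u-q+\varepsilon'\qquad\text{for all }(s,q)\in\Sigma,\ (t,u)\in T.\qquad (5)$$
We build one $\varphi$ that violates the hypothesis. Let $g_0(x)=\inf_{(t,u)\in T}(r'(x,t)-u)$. It is finite, since the $u$ and $r'$ are bounded, and $1$-Lipschitz for $r'$, hence of oscillation at most $2R$. So with $m=\inf g_0+R$ the function $\varphi=g_0-m$ has values in $[-R,R]$ and lies in $K_n$. For $(t,u)\in T$ we have $g_0(t)\le-u$, so $\varphi(t)+u\le-m$. For $(s,q)\in\Sigma$, (5) gives $g_0(s)\ge\varepsilon'-q$, so $\varphi(s)+q\ge\varepsilon'-m$. The hypothesis yields $\varepsilon'-m\le-m+\varepsilon$, a contradiction. $\square$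

## 6. Realizing a prescribed type over a prescribed point

Let $i,j\in\{0,1\}$ and $0\le w<\infty$ with $\rho(A^i,A^j)\le w$ (any $w\ge0$ if $i=j$, as $\rho(A^i,A^i)=0$). Let $v=v'\nu$, $n=|v|$, $c\in U_{v'}$, $\sigma\in\mathcal L^i_n$. Call $\sigma$ *admissible over $c$* if for all $g\in K_n$
$$\sigma(g)\le c^j(g^\uparrow)+w\ \ (\text{if }\nu=\,\uparrow),\qquad\sigma(g)\ge c^j(g^\downarrow)-w\ \ (\text{if }\nu=\,\downarrow).\qquad (6)$$
By (T2), condition (6) is necessary for a point $y$ over $c$ with $|y^j-\sigma|\le w$. The lemmas say that it is sufficient. Note that $\sigma$ comes from side $i$, while the point found realizes it on side $j$.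

**Lemma 4.** Assume (6). Let $F\subset U_v$ be finite nonempty and $\delta:F\to(0,\infty)$ with, for all $y,y'\in F$: (a) $|\delta(y)-\delta(y')|\le D(y,y')\le\delta(y)+\delta(y')$; (b) $\delta(y)\ge D(c,\pi y)$; (c) $|\sigma-y^j|\le w+\delta(y)$. Then for every $\varepsilon>0$ there is $b^\ast\in Q_v$ with $D(\pi b^\ast,c)<\varepsilon$, $|D(b^\ast,y)-\delta(y)|<\varepsilon$ for $y\in F$, and $|(b^\ast)^j-\sigma|\le w+\varepsilon$.

**Proof.** Let $0<\eta\le\varepsilon/7$ with $2\eta<D(y,y')$ for distinct $y,y'\in F$.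

**Step 1: rational data.** *Richness accepts only points of $Q$ and rational distances, so we perturb.* Choose $c'\in Q_{v'}$ with $D(c',c)<\eta$ and $b_y\in Q_v$ with $D(b_y,y)<\eta$; the $b_y$ are distinct by the choice of $\eta$. Choose rationals $\kappa(y)\in(\delta(y)+4\eta,\delta(y)+5\eta)$ and put $\delta'(b_y)=\min_{y'\in F}(\kappa(y')+D(b_{y'},b_y))$. Then $\delta'$ is rational and $1$-Lipschitz on $F'=\{b_y:y\in F\}$, and
$$\delta(y)+2\eta\le\delta'(b_y)\le\delta(y)+5\eta,\qquad (7)$$
since $\kappa(y')+D(b_{y'},b_y)\ge\delta(y')+4\eta+D(y',y)-2\eta\ge\delta(y)+2\eta$ by (a), and $\delta'(b_y)\le\kappa(y)$. For $y\ne y'$, $\delta'(b_y)+\delta'(b_{y'})\ge D(y,y')+4\eta\ge D(b_y,b_{y'})$; and $\delta'(b_y)\ge D(c,\pi y)+2\eta\ge D(c',\pi b_y)$ by (b). So (3) holds for $c',F',\delta'$. Also, by (c) and (T1), $|\sigma-b_y^j|\le w+\delta(y)+\eta\le w+\delta'(b_y)$.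

**Step 2: transport $\sigma$ from side $i$ to side $j$.** Choose $e\in\mathcal T_n$ with $|e^i-\sigma|\le\eta$. Since $r((i,\emptyset),(j,\emptyset))=\rho(A^i,A^j)<w+\eta$, iterating (R2) gives for each variable $x_k$ of $e$ some $l(k)\in\omega^n$ with $r((i,k),(j,l(k)))<w+\eta$. Replace each $x_k$ in $e$ by $x_{l(k)}$ to get $u\in\mathcal T_n$. For $\varphi\in K_n$ we have $|\varphi(j,l(k))-\varphi(i,k)|\le w+\eta$, so $|u^j-e^i|\le w+\eta$ by (1), and $|u^j-\sigma|\le w+2\eta$.

**Step 3: the cut $t$ costs little.** *We choose $Y$ so that $t$ in (4), formed with $c'$, still satisfies*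
$$|t^j-\sigma|\le w+4\eta.\qquad (8)$$

*Case $\nu=\,\uparrow$.* Write, as functions, $e=\bigvee_\alpha\bigwedge_\beta(x_{k_{\alpha\beta}}+q_{\alpha\beta})$ and $e_{c'}=\bigwedge_\gamma\bigvee_\mu(x_{l_{\gamma\mu}}+s_{\gamma\mu})$. By (6) and (T1),
$$e^i(g)\le\sigma(g)+\eta\le c^j(g^\uparrow)+w+\eta\le e_{c'}^j(g^\uparrow)+w+2\eta.$$
So for all $\alpha,\gamma$ and $g\in K_n$
$$\min_\beta\bigl(g(i,k_{\alpha\beta})+q_{\alpha\beta}\bigr)\le\sup_{\mu,p}\bigl(g(j,l_{\gamma\mu}p)+s_{\gamma\mu}\bigr)+w+2\eta.$$
By Lemma 3 there are $\beta,\mu$ and $p=p_{\alpha\gamma}$ with $g(i,k_{\alpha\beta})+q_{\alpha\beta}\le g(j,l_{\gamma\mu}p)+s_{\gamma\mu}+w+3\eta$ for all $g\in K_n$. Let $Y=\{p_{\alpha\gamma}\}_{\alpha,\gamma}$, a finite set. Since $e_{c'}^{\uparrow Y}(g)=\min_\gamma\max_\mu\max_{p\in Y}(g(l_{\gamma\mu}p)+s_{\gamma\mu})$, we get $e^i\le(e_{c'}^{\uparrow Y})^j+w+3\eta$, hence $(e_{c'}^{\uparrow Y})^j\ge\sigma-w-4\eta$. With $t=u\wedge e_{c'}^{\uparrow Y}$, the upper bound in (8) comes from $t\le u$, the lower bound from Step 2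 and the last inequality.

*Case $\nu=\,\downarrow$.* Write $e=\bigwedge_\alpha\bigvee_\beta(x_{k_{\alpha\beta}}+q_{\alpha\beta})$ and $e_{c'}=\bigvee_\gamma\bigwedge_\mu(x_{l_{\gamma\mu}}+s_{\gamma\mu})$. By (6) and (T1), $e^i(g)\ge e^j_{c'}(g^\downarrow)-w-2\eta$, so for all $\alpha,\gamma$ and $g\in K_n$
$$\inf_{\mu,p}\bigl(g(j,l_{\gamma\mu}p)+s_{\gamma\mu}\bigr)\le\max_\beta\bigl(g(i,k_{\alpha\beta})+q_{\alpha\beta}\bigr)+w+2\eta.$$
With $f=-g$, which also ranges over all of $K_n$, this reads
$$\min_\beta\bigl(f(i,k_{\alpha\beta})-q_{\alpha\beta}\bigr)\le\sup_{\mu,p}\bigl(f(j,l_{\gamma\mu}p)-s_{\gamma\mu}\bigr)+w+2\eta.$$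
Lemma 3 gives $\beta,\mu,p=p_{\alpha\gamma}$ with $g(j,l_{\gamma\mu}p)+s_{\gamma\mu}\le g(i,k_{\alpha\beta})+q_{\alpha\beta}+w+3\eta$ for all $g\in K_n$. With $Y=\{p_{\alpha\gamma}\}_{\alpha,\gamma}$ and $e_{c'}^{\downarrow Y}(g)=\max_\gamma\min_\mu\min_{p\in Y}(g(l_{\gamma\mu}p)+s_{\gamma\mu})$ we get $(e_{c'}^{\downarrow Y})^j\le e^i+w+3\eta\le\sigma+w+4\eta$. For $t=u\vee e_{c'}^{\downarrow Y}$ again (8) holds.

**Step 4: apply richness.** Let $b^\ast$ be given by (Q4) for $(v,c',F',\delta',u,Y)$. So $e_{b^\ast}=\Lambda\vee(t\wedge V)$, where by Step 1 $\Lambda^j=\max_y(b_y^j-\delta'(b_y))\le\sigma+w$ and $V^j=\min_y(b_y^j+\delta'(b_y))\ge\sigma-w$. With (8), $\sigma-w-4\eta\le e_{b^\ast}^j\le\sigma+w+4\eta$. Finally $D(\pi b^\ast,c)=D(c',c)<\eta$, and $|D(b^\ast,y)-\delta(y)|\le|\delta'(b_y)-\delta(y)|+D(b_y,y)<6\eta$ by (7). Since $7\eta\le\varepsilon$, we are done. $\square$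

*Completeness now removes $\varepsilon$; the error stays exactly $w$.*

**Lemma 5.** Under the hypotheses of Lemma 4 there is $y^\ast\in U_v$ with $\pi y^\ast=c$, $D(y^\ast,y)=\delta(y)$ for $y\in F$, and $|(y^\ast)^j-\sigma|\le w$. Moreover, assuming only (6) (no $F$), there is $y^\ast\in U_v$ with $\pi y^\ast=c$ and $|(y^\ast)^j-\sigma|\le w$.

**Proof.** Let $\varepsilon_s=4^{-s-1}\min\delta$. Take $b_0$ from Lemma 4 with $\varepsilon_0$. Given $b_s$ satisfying the conclusions of Lemma 4 for $F,\delta$ and $\varepsilon_s$, apply Lemma 4 to $F\cup\{b_s\}$ with $\delta(b_s):=\varepsilon_s$ and with $\varepsilon_{s+1}$ in place of $\varepsilon$. The hypotheses hold: $\delta(y)-\varepsilon_s\le D(b_s,y)\le\delta(y)+\varepsilon_s$ together with $\varepsilon_s<\delta(y)$ gives (a) and shows $b_s\notin F$; $D(c,\pi b_s)\le\varepsilon_s$ is (b); $|\sigma-b_s^j|\le w+\varepsilon_s$ is (c). We get $b_{s+1}$ satisfying the conclusions for $F,\delta,\varepsilon_{s+1}$ and also $D(b_{s+1},b_s)<\varepsilon_s+\varepsilon_{s+1}$. So $(b_s)$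 is Cauchy, and by continuity of $\pi$ and $D$ and by (T1) its limit is as required.

For the second statement use $F=\{o_v\}$ and $\delta(o_v)=1+D(c,\pi o_v)+\sup_{K_n}|\sigma-o_v^j|$, which is finite because both functions are bounded; (a), (b), (c) are clear. $\square$

## 7. From small $\rho$ to a symmetry of the tree

**Proposition 6.** If $\rho(A^0,A^1)\le w<\infty$, there is $h\in\mathbf H$ with $|\lambda^{A^0}_{v,\zeta}(x)-\lambda^{A^1}_{v,\zeta}(hx)|\le w$ for all $v,\zeta$ and $x\in U_v$.

**Proof.** By (T4) it suffices to find $h\in\mathbf H$ with $|x^0-(hx)^1|\le w$ for all $v$ and $x\in U_v$. This is the back-and-forth of Section 3, now between ideal points.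

**Step 1: the partial maps.** Consider bijections $\theta:P\to P'$ between finite subsets of $\bigsqcup_vU_v$ that preserve the sort $v$, are isometric in each sort, with $o\in P$, $P$ closed under $\pi$, $\theta\pi=\pi\theta$ on $P\setminus\{o\}$, and $|x^0-(\theta x)^1|\le w$ for $x\in P$. Then $P'$ is also closed under $\pi$. Start with $o\mapsto o$: by (T3), $|\varphi(0,\emptyset)-\varphi(1,\emptyset)|\le r((0,\emptyset),(1,\emptyset))=\rho(A^0,A^1)\le w$.

**Step 2: forward extension.** Let $x\in U_v\setminus P$, $v=v'\nu$, $n=|v|$, $\pi x\in P$. Put $c=\theta(\pi x)$, $\sigma=x^0\in\mathcal L^0_n$, $i=0$, $j=1$. If $\nu=\,\uparrow$, then $x^0(g)\le(\pi x)^0(g^\uparrow)\le c^1(g^\uparrow)+w$; if $\nu=\,\downarrow$, then $x^0(g)\ge(\pi x)^0(g^\downarrow)\ge c^1(g^\downarrow)-w$. So (6) holds. If $P\cap U_v\ne\emptyset$, let $F=\theta(P\cap U_v)$ and $\delta(\theta z)=D(x,z)>0$. Then (a) holds because $\theta$ is isometric; (b) holds because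
$$D(x,z)\ge D(\pi x,\pi z)=D(\theta\pi x,\theta\pi z)=D(c,\pi\theta z);$$
(c) holds because $|x^0-(\theta z)^1|\le|x^0-z^0|+|z^0-(\theta z)^1|\le D(x,z)+w$. Lemma 5 gives $y^\ast$, and we put $\theta x=y^\ast$. It is a new point since $D(y^\ast,\theta z)=D(x,z)>0$. If $P\cap U_v=\emptyset$, use the second part of Lemma 5.

**Step 3: backward extension.** Let $y\in U_v\setminus P'$, $v=v'\nu$, $n=|v|$, with $\pi y\in P'$. Put $c=\theta^{-1}(\pi y)$, $\sigma=y^1\in\mathcal L^1_n$, $i=1$, $j=0$. If $\nu=\,\uparrow$, then $y^1(g)\le(\pi y)^1(g^\uparrow)\le c^0(g^\uparrow)+w$; if $\nu=\,\downarrow$, then $y^1(g)\ge(\pi y)^1(g^\downarrow)\ge c^0(g^\downarrow)-w$. If $P\cap U_v\neq\emptyset$, let $F=P\cap U_v$ and $\delta(z)=D(y,\theta z)>0$. Then (a) holds because $\theta$ is isometric, (b) because $D(y,\theta z)\ge D(\pi y,\theta\pi z)=D(c,\pi z)$, and (c) because $|y^1-z^0|\le|y^1-(\theta z)^1|+|(\theta z)^1-z^0|\le D(y,\theta z)+w$. Lemma 5 (its second part if $P\cap U_v=\emptyset$) gives $x^\ast$ with $|(x^\ast)^0-y^1|\le w$, which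 is new as before; put $\theta x^\ast=y$.

**Step 4: the limit.** For a point whose ancestors are not all in $P$ (resp. $P'$), add the ancestors first, in order of increasing level. Going back and forth through all points of all $Q_v$ on both sides, we obtain a bijection between countable sets that are dense in every $U_v$, isometric in each sort. By completeness it extends to isometries $h_v$ of $U_v$ onto $U_v$. By continuity $\pi h_v=h_{v'}\pi$, so $h\in\mathbf H$. For $x\in U_v$ and $z$ in the domain of the bijection, (T1) gives $|x^0-(hx)^1|\le2D(x,z)+w$; let $z\to x$. $\square$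

## 8. From a symmetry of the tree to small $\rho$

**Proposition 7.** If $h\in\mathbf H$, $0\le\kappa<2R$ and $|\lambda^{A^0}_{v,\zeta}(x)-\lambda^{A^1}_{v,\zeta}(hx)|\le\kappa$ for all $v,\zeta,x$, then $\rho(A^0,A^1)\le\kappa$.

Suppose not, and fix $\kappa<w_0<\min(\rho(A^0,A^1),2R)$. The plan: the failure of every correspondence of distortion $\le w_0$ is witnessed by an ordinal rank; we convert the rank into a finite play through the tree, at the end of which one term $\zeta$ separates the two sides by more than $\kappa$.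

### 8.1 Ranks of bad pairs

*We express $\rho(A^0,A^1)>w_0$ as a well-founded obstruction.* For $k,l\in\omega^n$ let $(k,l)\in\mathrm{Bad}_0$ iff $|A^0_m(k_{j_1},\dots)-A^1_m(l_{j_1},\dots)|>w_0$ for some $m\in I$ and positions $j_\bullet<n$. For ordinals $\alpha>0$ let $(k,l)\in\mathrm{Bad}_\alpha$ iff
$$(k,l)\in\mathrm{Bad}_0,\quad\text{or}\quad\exists p\,\forall q\ (kp,lq)\in\mathrm{Bad}_{<\alpha},\quad\text{or}\quad\exists q\,\forall p\ (kp,lq)\in\mathrm{Bad}_{<\alpha},$$
where $\mathrm{Bad}_{<\alpha}=\bigcup_{\beta<\alpha}\mathrm{Bad}_\beta$. Let $\mathrm{Bad}=\bigcup_\alpha\mathrm{Bad}_\alpha$; the rank of a bad pair is the least such $\alpha$.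

If $(k,l)\notin\mathrm{Bad}$, then for every $p$ there is $q$ with $(kp,lq)\notin\mathrm{Bad}$: otherwise, for some $p$, all $(kp,lq)$ are bad, their ranks are bounded by some ordinal, and $(k,l)$ is bad. Symmetrically, for every $q$ there is such a $p$. So if $(\emptyset,\emptyset)\notin\mathrm{Bad}$, a back-and-forth enumeration yields sequences $(k_s),(l_s)$, each exhausting $\omega$, all of whose initial segments form non-bad pairs. Then $C=\{(k_s,l_s)\}_s$ is a correspondence, and since no initial pair is in $\mathrm{Bad}_0$, $\mathrm{dis}(C)\le w_0<\rho(A^0,A^1)$, a contradiction. Hence $(\emptyset,\emptyset)\in\mathrm{Bad}$.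

### 8.2 Two kinds of moves

*We keep a pair of ideal points $x_n$, $y_n=hx_n$ together with finite sets of genuine tuples that control them.* Let $\theta_0=(w_0-\kappa)/5$ and choose $\eta_n>0$ with $3\sum_n\eta_n\le\theta_0$. We construct words $v_n$ of length $n$, $x_n\in U_{v_n}$, $y_n=hx_n$, finite nonempty $A_n,B_n\subset\omega^n$ and $0\le\varepsilon_n\le\theta_0$ such that for all $\varphi\in K_n$
$$x_n^0(\varphi)\ge\min_{k\in A_n}\varphi(0,k)-\varepsilon_n,\qquad(9)$$
$$y_n^1(\varphi)\le\max_{l\in B_n}\varphi(1,l)+\varepsilon_n.\qquad(10)$$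
Start: $v_0=\emptyset$, $x_0=y_0=o$, $A_0=B_0=\{\emptyset\}$, $\varepsilon_0=0$; (T3) gives (9) and (10). Each move has $\varepsilon_{n+1}=\varepsilon_n+3\eta_n$, so $\varepsilon_n\le\theta_0$ throughout. In an $\uparrow$-move we choose how the tuples of $A_n$ are extended, and $h$ answers with finitely many extensions of tuples of $B_n$; in a $\downarrow$-move the roles are exchanged.

**The $\uparrow$-move**, with chosen $p_k\in\omega$ ($k\in A_n$). Put $v_{n+1}=v_n\uparrow$ and $A_{n+1}=\{kp_k:k\in A_n\}$. Let $q\in\mathbb Q\cap[\varepsilon_n,\varepsilon_n+\eta_n]$ and $\sigma=\bigl(\bigwedge_{k\in A_n}x_{kp_k}-q\bigr)^0$. By (9),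
$$\sigma(g)\le\min_{k\in A_n}g^\uparrow(0,k)-\varepsilon_n\le x_n^0(g^\uparrow)\qquad(g\in K_{n+1}),$$
so $\sigma$ is admissible over $c=x_n$ with $i=j=0$, $w=0$. By the second part of Lemma 5 there is $x_{n+1}\in U_{v_{n+1}}$ with $\pi x_{n+1}=x_n$ and $x_{n+1}^0=\sigma$. This gives (9) for $n+1$ with error $\varepsilon_n+\eta_n\le\varepsilon_{n+1}$.

Let $y_{n+1}=hx_{n+1}$. Then $\pi y_{n+1}=h\pi x_{n+1}=y_n$, and by (T2) and (10)
$$y_{n+1}^1(g)\le y_n^1(g^\uparrow)\le\sup_{l\in B_n,\,q'\in\omega}g(1,lq')+\varepsilon_n.$$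
Take $u=\bigvee_\alpha\bigwedge_\beta(x_{k_{\alpha\beta}}+q_{\alpha\beta})\in\mathcal T_{n+1}$ with $|u^1-y_{n+1}^1|\le\eta_n$, which exists by (T1). For each $\alpha$ and $g\in K_{n+1}$, $\min_\beta(g(1,k_{\alpha\beta})+q_{\alpha\beta})\le\sup_{l,q'}g(1,lq')+\varepsilon_n+\eta_n$. Lemma 3 gives $\beta$, $l_\alpha\in B_n$ and $q'_\alpha$ with
$$g(1,k_{\alpha\beta})+q_{\alpha\beta}\le g(1,l_\alpha q'_\alpha)+\varepsilon_n+2\eta_n\qquad\text{for all }g\in K_{n+1}.$$
Hence $u^1(g)\le\max_\alpha g(1,l_\alpha q'_\alpha)+\varepsilon_n+2\eta_n$, and (10) holds with $B_{n+1}=\{l_\alpha q'_\alpha\}_\alpha$ and error $\varepsilon_n+3\eta_n=\varepsilon_{n+1}$.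

**The $\downarrow$-move**, with chosen $q_l\in\omega$ ($l\in B_n$). Put $v_{n+1}=v_n\downarrow$ and $B_{n+1}=\{lq_l:l\in B_n\}$. Let $q\in\mathbb Q\cap[\varepsilon_n,\varepsilon_n+\eta_n]$ and $\sigma=\bigl(\bigvee_{l\in B_n}x_{lq_l}+q\bigr)^1$. By (10), $\sigma(g)\ge\max_{l\in B_n}g^\downarrow(1,l)+\varepsilon_n\ge y_n^1(g^\downarrow)$, so $\sigma$ is admissible over $c=y_n$ with $i=j=1$, $w=0$. Lemma 5 gives $y_{n+1}\in U_{v_{n+1}}$ with $\pi y_{n+1}=y_n$ and $y_{n+1}^1=\sigma$; this gives (10) with error $\varepsilon_n+\eta_n\le\varepsilon_{n+1}$.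

Let $x_{n+1}=h^{-1}y_{n+1}$. Then $\pi x_{n+1}=x_n$, and by (T2) and (9), $x_{n+1}^0(g)\ge x_n^0(g^\downarrow)\ge\inf_{k\in A_n,\,p}g(0,kp)-\varepsilon_n$. Take $u=\bigwedge_\alpha\bigvee_\beta(x_{k_{\alpha\beta}}+q_{\alpha\beta})$ with $|u^0-x_{n+1}^0|\le\eta_n$. For each $\alpha$ and $g$, $\max_\beta(g(0,k_{\alpha\beta})+q_{\alpha\beta})\ge\inf_{k,p}g(0,kp)-\varepsilon_n-\eta_n$. With $f=-g$, ranging over $K_{n+1}$, this says $\min_\beta(f(0,k_{\alpha\beta})-q_{\alpha\beta})\le\sup_{k,p}f(0,kp)+\varepsilon_n+\eta_n$. Lemma 3 gives $\beta$, $k_\alpha\in A_n$ and $p_\alpha$ with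
$$g(0,k_{\alpha\beta})+q_{\alpha\beta}\ge g(0,k_\alpha p_\alpha)-\varepsilon_n-2\eta_n\qquad\text{for all }g\in K_{n+1}.$$
Hence $u^0(g)\ge\min_\alpha g(0,k_\alpha p_\alpha)-\varepsilon_n-2\eta_n$, and (9) holds with $A_{n+1}=\{k_\alpha p_\alpha\}_\alpha$ and error $\varepsilon_{n+1}$.

In both moves every element of $A_{n+1}$ extends one of $A_n$, and every element of $B_{n+1}$ extends one of $B_n$.

**A play of length one.** Suppose some $p$ has $(p,q)\in\mathrm{Bad}_0$ for all $q$; in the unary case this says that $A^0(p)$ is farther than $w_0$ from every value of $A^1$. One $\uparrow$-move with $p_\emptyset=p$ gives $A_1=\{p\}$ and a finite $B_1$, and every pair in $A_1\times B_1$ is in $\mathrm{Bad}_0$. Section 8.4 then applies at $n=1$. In general, different pairs in $A_n\times B_n$ need different continuations, and we must organize them.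

### 8.3 Tasks

*We steer the play until every pair in $A_n\times B_n$ is in $\mathrm{Bad}_0$.* Maintain a finite list of *tasks* $(J,\bar k,\bar l)$, where $J\subset\{0,\dots,n-1\}$ and $\bar k,\bar l\in\omega^J$, read as tuples of length $|J|$ in increasing order of $J$, satisfy $(\bar k,\bar l)\in\mathrm{Bad}$, such that
$$\text{for all }(k,l)\in A_n\times B_n\text{ some task satisfies }k|_J=\bar k,\ l|_J=\bar l.\qquad(11)$$
The rank of a task is the rank of $(\bar k,\bar l)$. Initially there is the single task $(\emptyset,\emptyset,\emptyset)$. While some task $\tau=(J,\bar k,\bar l)$ has rank $\alpha>0$, so that $(\bar k,\bar l)\notin\mathrm{Bad}_0$, do the following.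

* If $\exists p\,\forall q\ (\bar kp,\bar lq)\in\mathrm{Bad}_{<\alpha}$, fix such $p$ and make the $\uparrow$-move with $p_k=p$ if $k|_J=\bar k$ and $p_k=0$ otherwise. Replace $\tau$ by the finitely many tasks $(J\cup\{n\},\bar kp,\bar lq)$ such that $lq\in B_{n+1}$ for some $l\in B_n$ with $l|_J=\bar l$.
* Otherwise $\exists q\,\forall p\ (\bar kp,\bar lq)\in\mathrm{Bad}_{<\alpha}$; fix such $q$ and make the $\downarrow$-move with $q_l=q$ if $l|_J=\bar l$ and $q_l=0$ otherwise. Replace $\tau$ by the finitely many tasks $(J\cup\{n\},\bar kp,\bar lq)$ such that $kp\in A_{n+1}$ for some $k\in A_n$ with $k|_J=\bar k$.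

All other tasks are kept as they are.

**(11) persists.** Every element of $A_{n+1}\times B_{n+1}$ extends a pair $(k,l)\in A_n\times B_n$. If $(k,l)$ is covered by a task other than $\tau$, the extension is still covered by it. If $(k,l)$ is covered by $\tau$ in the first case, then $p_k=p$, so the extension is $(kp,lq)$ for some $q$ and is covered by $(J\cup\{n\},\bar kp,\bar lq)$. If $(k,l)$ is covered by $\tau$ in the second case, then $q_l=q$, so the extension is $(kp,lq)$ for some $p$ and is covered by $(J\cup\{n\},\bar kp,\bar lq)$.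

**The process stops.** List the ranks of all tasks as $\alpha_1\ge\dots\ge\alpha_s$ and form the ordinal $\omega^{\alpha_1}+\dots+\omega^{\alpha_s}$ (the natural, or Hessenberg, sum of the $\omega^{\mathrm{rank}}$). A step removes one summand $\omega^\alpha$ and adds finitely many $\omega^\beta$ with $\beta<\alpha$. In Cantor normal form the coefficients at exponents above $\alpha$ do not change and the coefficient at $\alpha$ drops by one, so the ordinal strictly decreases. Hence after finitely many steps all tasks have rank $0$.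

### 8.4 The separating term

*At this stage $n$ we find $\zeta\in P_n$ that contradicts the assumption on $h$.* A task of rank $0$ has $(\bar k,\bar l)\in\mathrm{Bad}_0$, so by (11), for all $(k,l)\in A_n\times B_n$ there are $m\in I$, positions $j_\bullet<n$ and a sign with
$$t>t'+w_0,\qquad t:=\pm A^0_m(k_{j_1},\dots),\quad t':=\pm A^1_m(l_{j_1},\dots).$$
Choose $q\in\mathbb Q$ within $\theta_0$ of $-(t+t')/2$. Then $t+q\ge w_0/2-\theta_0$ and $t'+q\le-w_0/2+\theta_0$. Since $\theta_0\le w_0/5$ and $w_0/2<R$, the number $w_0/2-\theta_0$ lies in $(0,R)$, so truncation to $[-R,R]$ preserves these inequalities. So there is an atom $\xi_{kl}\in P_n$ with $\xi_{kl}^{A^0}(k)\ge w_0/2-\theta_0$ and $\xi_{kl}^{A^1}(l)\le-w_0/2+\theta_0$. Let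
$$\zeta=\bigvee_{k\in A_n}\bigwedge_{l\in B_n}\xi_{kl}\in P_n.$$
For $k\in A_n$, $\zeta^{A^0}(k)\ge\min_l\xi_{kl}^{A^0}(k)\ge w_0/2-\theta_0$. For $l\in B_n$, $\zeta^{A^1}(l)\le\max_k\xi_{kl}^{A^1}(l)\le-w_0/2+\theta_0$. By (9), by (T4) and the hypothesis on $h$ (with $v_n,\zeta,x_n$), and by (10),
$$\tfrac{w_0}2-\theta_0-\varepsilon_n\le x_n^0(\varphi_\zeta)\le y_n^1(\varphi_\zeta)+\kappa\le-\tfrac{w_0}2+\theta_0+\varepsilon_n+\kappa.$$
So $w_0-\kappa\le2\theta_0+2\varepsilon_n\le4\theta_0=\frac45(w_0-\kappa)$, a contradiction since $w_0>\kappa$. This proves Proposition 7. $\square$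

## 9. Proofs of Theorems A and B

**Proof of Theorem A.** Take $R=1$, $\mathbb X=\mathbb X_1$, $\Psi=\Psi_1$. If $\rho(A,B)=0$, Proposition 6 with $A^0=A$, $A^1=B$, $w=0$ gives $h\in\mathbf H$ with $\lambda^B_{v,\zeta}(hx)=\lambda^A_{v,\zeta}(x)$ for all $v,\zeta,x$, i.e. $h\Psi(A)=\Psi(B)$. If $h\Psi(A)=\Psi(B)$, Proposition 7 with $\kappa=0$ gives $\rho(A,B)=0$. The map $M\mapsto\Psi(A_M)$ is Borel on $F(\mathbb U)\setminus\{\emptyset\}$, and by Proposition 2
$$\varrho_{GH}(M,N)=0\iff\rho(A_M,A_N)=0\iff\Psi(A_M)\text{ and }\Psi(A_N)\text{ lie in one }\mathbf H\text{-orbit}.$$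
So $E_{GH}$ is Borel reducible to an orbit equivalence relation. $\blacksquare$

**Proof of Theorem B.** The group $\mathbf H$ does not depend on $R$. Let $\mathbf G=\mathbf H^{\{1,2,\dots\}}$ act coordinatewise on $\mathbb Y=\prod_{R\ge1}\mathbb X_R$, let $\Psi'=(\Psi_R)_R$, and let $d_\infty$ be the supremum of all differences over all $R,v,\zeta,x$. It is $\mathbf G$-invariant because each $h_v$ is a bijection of $U_v$. Write $\lambda^{A,R}_{v,\zeta}$ for the coordinates of $\Psi_R(A)$. For $g=(h_R)_R$, substituting $h_Rx$ for $x$,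
$$d_\infty(g\Psi'(A),\Psi'(B))=\sup_{R,v,\zeta,x}|\lambda^{A,R}_{v,\zeta}(x)-\lambda^{B,R}_{v,\zeta}(h_Rx)|.$$
If $\rho(A,B)=w<\infty$, Proposition 6, applied for each $R$ separately, gives $g$ with value $\le w$. Conversely, if the value for some $g$ is $\kappa<\infty$, Proposition 7 with some $R$ such that $2R>\kappa$ gives $\rho(A,B)\le\kappa$. So if $\rho(A,B)<\infty$, the minimum is attained and equals $\rho(A,B)$; if $\rho(A,B)=\infty$, all values are $\infty$. $\blacksquare$

By Proposition 2 this reads, for nonempty Polish metric spaces coded in $F(\mathbb U)$,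
$$2\varrho_{GH}(M,N)=\min_{g\in\mathbf G}d_\infty\bigl(g\Psi'(A_M),\Psi'(A_N)\bigr).$$

**Corollary.** $E_{GH}$ is Borel bireducible with an orbit equivalence relation to which every orbit equivalence relation is Borel reducible, i.e. with a universal orbit equivalence relation.

**Proof.** Let $E$ be the orbit equivalence relation of $\mathbf H$ on $\mathbb X$. By Theorem A, $E_{GH}$ is Borel reducible to $E$. By the known fact quoted in Section 2.1, $E$ is Borel reducible to $E_{GH}$, and so is every orbit equivalence relation; composing with the reduction of $E_{GH}$ to $E$, every orbit equivalence relation is Borel reducible to $E$. $\blacksquare$
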